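# Trace-zero forms of totally real number fields with fundamental discriminant

## Two theorems on isometries of trace-zero lattices

**Theorem 1.** Let $K$ be a totally real octic field with fundamental discriminant, let $L$ be any number field, and let $\varphi:(O_K^0,\mathrm{tr})\to(O_L^0,\mathrm{tr})$ be an isometry of integral trace-zero forms. Then $\varphi=\pm\iota|_{O_K^0}$ for a unique sign and a unique field isomorphism $\iota:K\to L$. In particular $K\cong L$.

**Theorem 2.** Let $K$ be totally real of degree $n\ge 3$ with fundamental discriminant $d$, let $L$ be a number field, and let $\varphi:O_K^0\to O_L^0$ be an isometry.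

- (a) If $L$ is tamely ramified, then $K\cong L$.
- (b) If $n\ge 5$, then $K\cong L$ with no ramification hypothesis on $L$.
- (c) If ($L$ is tame or $n\ge5$) and $\gcd(n,d)=1$, then $\varphi=\pm\iota|_{O_K^0}$ for a field isomorphism $\iota:K\to L$.

Now we unpack the words.

**Definition (trace-zero form).** For a number field $F$ put $F^0=\{x\in F:\mathrm{tr}_{F/\mathbb Q}(x)=0\}$ and $O_F^0=F^0\cap O_F$. The integral trace-zero form of $F$ is the lattice $O_F^0$, of rank $[F:\mathbb Q]-1$, with the pairing $(x,y)\mapsto \mathrm{tr}_{F/\mathbb Q}(xy)$, taken up to isometry. An isometry $O_K^0\to O_L^0$ is a bijective $\mathbb Z$-linear map that preserves this pairing. Nothing is assumed about multiplication.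

**Definition (fundamental discriminant).** An integer $d$ is a fundamental discriminant if it is the discriminant of a quadratic field. So $d\ne1$, $v_p(d)\le1$ for odd $p$, $v_2(d)\in\{0,2,3\}$, and if $d$ is even then $\mathbb Q(\sqrt d)$ is ramified at $2$. For instance $229$ (a prime $\equiv1 \bmod 4$) and $316=4\cdot79$ (with $79\equiv3\bmod4$) are fundamental, while $49$ is not.

A number field is *tamely ramified* if $p\nmid e_P$ for all primes $P\mid p$; it is *totally real* if all its complex embeddings are real.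

The question is how much of a field survives when we remember only the lengths and angles of its trace-zero integers. If $K\cong L$, then the trace-zero forms are isometric, trivially. The theorems give the converse, so under the stated hypotheses the form is a complete invariant. The problem comes from Guillermo Mantilla-Soler, Carlos Rivera-Guaca, "A proof of a conjecture on trace-zero forms and shapes of number fields", arXiv:1907.09134 (2019). The quartic case is known: if $K$ is a totally real quartic field with fundamental discriminant and $L$ is tamely ramified with an isometric trace-zero form, then $K\cong L$. The conjecture to be proved or disproved is the same sentence with "octic" in place of "quartic". Theorem 1 says that it is true, that tameness of $L$ is not needed in degree 8, and that every isometry is, up to sign, a field isomorphism. Theorem 2(a) contains the quartic statement and its analogue in every degree $\ge3$. Nothing is claimed here about dropping tameness for $n=3,4$, nor about the exact isometry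 group for $n\neq8$ when $\gcd(n,d)>1$.

## Trace-zero lattices in degrees two and three

*Degree 2.* Let $K=\mathbb Q(\sqrt m)$ with $m$ squarefree. An element of trace zero is a rational multiple of $\sqrt m$, and $O_K^0=\mathbb Z\sqrt m$ in both cases $m\equiv1$ and $m\not\equiv 1\bmod 4$. The form is the $1\times1$ matrix $(2m)$, which determines $m$ and so $K$. The sign in an analogue of Theorem 1 would not be unique, since $-\mathrm{id}$ on $O_K^0$ is also the restriction of the nontrivial automorphism.

*Degree 3.* Let $K=\mathbb Q(\alpha)$ with $\alpha^3=4\alpha+1$. The polynomial $x^3-4x-1$ is irreducible ($\pm1$ are not roots) of discriminant $256-27=229$. This is squarefree, so $O_K=\mathbb Z[\alpha]$ and $d=229$; it is positive, so $K$ is totally real. We have $\mathrm{tr}(1)=3$, $\mathrm{tr}(\alpha)=0$, $\mathrm{tr}(\alpha^2)=8$, $\mathrm{tr}(\alpha^3)=\mathrm{tr}(4\alpha+1)=3$ and $\mathrm{tr}(\alpha^4)=\mathrm{tr}(4\alpha^2+\alpha)=32$. The condition $\mathrm{tr}(a+b\alpha+c\alpha^2)=3a+8c=0$ gives the basis $\alpha$,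 $\gamma=3\alpha^2-8$ of $O_K^0$, with
$$\mathrm{tr}(\alpha^2)=8,\qquad \mathrm{tr}(\alpha\gamma)=9,\qquad \mathrm{tr}(\gamma^2)=9\cdot32-48\cdot8+3\cdot64=96 .$$
Replacing $\gamma$ by $\gamma-\alpha$ gives the Gram matrix $\begin{pmatrix}8&1\\1&86\end{pmatrix}$, of determinant $687=3\cdot229$. We shall see that $n\cdot d$ is always the determinant. The vectors of norm $8$ are $\pm\alpha$. A vector with coordinates $(x,y)$ of norm $86$ satisfies $8x^2+2xy+86y^2=86$; the value $y=0$ is impossible, $|y|\ge2$ gives too large a value, and $y=\pm1$ gives $8x^2\pm2x=0$, so $x=0$. An isometry of the lattice therefore sends each basis vector to $\pm$ itself, and the inner product $1$ forces equal signs. The isometry group is $\{\pm1\}$, as Theorem 2(c) predicts ($K$ is tame and $\gcd(3,229)=1$).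

*The hypothesis on $d$ matters for isometries.* Let $K=\mathbb Q(\theta)$ with $\theta=\zeta_7+\zeta_7^{-1}$, a cyclic cubic field of discriminant $49$. The conjugates $\theta_1,\theta_2,\theta_3$ are an integral basis, with $\mathrm{tr}(\theta_i)=-1$, $\mathrm{tr}(\theta_i^2)=5$ and $\mathrm{tr}(\theta_i\theta_j)=-2$ for $i\ne j$. So $\sum c_i\theta_i$ has trace zero iff $\sum c_i=0$, and then its norm is $7\sum c_i^2-2(\sum c_i)^2=7\sum c_i^2$. Exchanging $c_1$ and $c_2$ is an isometry and acts on the plane $\sum c_i=0$ as a reflection. The field automorphisms permute the $c_i$ cyclically, so $\pm$ a field automorphism acts on this plane with determinant $+1$. The exchange is thus not of the form $\pm\iota$, although $\gcd(3,49)=1$.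

## The matrix of an isometry in the real embeddings

In this section $K$ and $L$ are totally real of degree $n\ge3$, and $\varphi:O_K^0\to O_L^0$ is an isometry, extended $\mathbb Q$-linearly to $K^0\to L^0$. (Lemma 2 below shows that $L$ is automatically totally real of degree $n$.) Let $\overline{\mathbb Q}\subset\mathbb C$ be the algebraic numbers and
$$I=\mathrm{Hom}(K,\overline{\mathbb Q}),\qquad J=\mathrm{Hom}(L,\overline{\mathbb Q}).$$
Let $\widetilde K,\widetilde L$ be the Galois closures, $\Omega=\widetilde K\widetilde L$ and $H=\mathrm{Gal}(\Omega/\mathbb Q)$, which embeds in $\mathrm{Sym}(I)\times\mathrm{Sym}(J)$.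

For a $\mathbb Q$-linear map $\psi:K\to L$, a basis $(e_k)$ of $K$ and its trace-dual basis $(e_k^*)$ (so $\mathrm{tr}(e_ke_l^*)=\delta_{kl}$), put
$$m_{\sigma\tau}=\sum_k\sigma(e_k^*)\,\tau(\psi(e_k))\qquad(\sigma\in I,\ \tau\in J).\tag{1}$$
Since $x=\sum_k\mathrm{tr}(e_k^*x)e_k$ and $\mathrm{tr}(e_k^*x)=\sum_\sigma\sigma(e_k^*)\sigma(x)$,
$$\tau(\psi(x))=\sum_{\sigma}m_{\sigma\tau}\,\sigma(x)\qquad(x\in K).\tag{2}$$
The matrix $(\sigma(e_k))$ is invertible (its squared determinant is the discriminant of the basis), so (2) determines the $m_{\sigma\tau}$, and they do not depend on the basis. The dual basis of $(e_k^*)$ is $(e_k)$, so also $m_{\sigma\tau}=\sum_k\sigma(e_k)\tau(\psi(e_k^*))$. If we embed $\overline{\mathbb Q}\subset\overline{\mathbb Q}_p$ and extend $\sigma,\tau,\psi$ to $K\otimes\mathbb Q_p$ and $L\otimes\mathbb Q_p$, the same argument lets us use any $\mathbb Q_p$-basis of $K\otimes\mathbb Q_p$. All $m_{\sigma\tau}$ are real, lie in $\Omega$, and $g(m_{\sigma\tau})=m_{g\sigma,g\tau}$ for $g\in H$.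

To get a map on all of $K$ we must decide where $1$ goes. For $\beta\in\mathbb Z$ let
$$\psi_\beta(x)=\varphi\Bigl(x-\frac{\mathrm{tr}\,x}n\Bigr)+\beta\,\frac{\mathrm{tr}\,x}n ,\tag{3}$$
and let $(m_{\sigma\tau})$ be its matrix. Changing $\beta$ to $\beta'$ adds $(\beta'-\beta)\mathrm{tr}(x)/n=\frac{\beta'-\beta}n\sum_\sigma\sigma(x)$ to the right side of (2), so it adds $(\beta'-\beta)/n$ to every entry. Identify $K\otimes\mathbb R=\mathbb R^I$, $L\otimes\mathbb R=\mathbb R^J$; the trace forms become the standard scalar products. Then $\psi_\beta$ maps $1^\perp$ isometrically to $1^\perp$ and sends $1$ to $\beta\cdot1$. The sum of the squares of the matrix entries is $\sum|\psi_\beta(u)|^2$ over any orthonormal basis; taking an orthonormal basis of $1^\perp$ together with $1/\sqrt n$, and taking $x=1$ in (2), we find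
$$\sum_{\sigma,\tau}m_{\sigma\tau}^2=n-1+\beta^2,\qquad \sum_\sigma m_{\sigma\tau}=\beta\ \text{ for all }\tau,\qquad (m_{\sigma\tau})\ne0.\tag{4}$$

**A model argument.** Take $\beta=1$, so that $\psi_1$ is an isometry $K\to L$ of rational quadratic spaces. Suppose that $K\not\cong L$, that in this case $H$ permutes the $n^2$ entries transitively, and that all entries are algebraic integers. Not all entries are zero and they are conjugate, so none is zero. Their product is fixed by $H$, so it is a nonzero rational integer. AM–GM for the squares gives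
$$\frac1n=\frac1{n^2}\sum m_{\sigma\tau}^2\ \ge\ \Bigl|\prod m_{\sigma\tau}\Bigr|^{2/n^2}\ge1,$$
a contradiction.

**Where it stops.** Integrality is false in general with $\beta=1$. Take $L=K$ and $\varphi=-\mathrm{id}$. Then $\psi_1(x)=-x+\frac2n\mathrm{tr}(x)$ and $m_{\sigma\tau}=\frac2n-\delta_{\sigma\tau}$; for $n=8$ the off-diagonal entries are $\frac14$, whatever $d$ is. The reason is that $O_K$ is strictly larger than $\mathbb Z\oplus O_K^0$, and $\psi_1$ need not respect the way the two summands are glued at the primes dividing $n$. Accepting the denominators does not help: if we only know that every entry has $2$-adic valuation $\ge-3$, then for $n=8$ AM–GM says $\frac18\ge2^{-6}$, which is true.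

**What gets past it.** In the example, $\beta=-1$ gives $\psi_{-1}=-\mathrm{id}$ with integral entries. In general we let $\beta$ be dictated by the gluing at the primes dividing $n$. This fixes $\beta$ only modulo $n$, so we may take $|\beta|\le n/2$, and by (4) the mean of the squares is at most
$$\frac{n-1+\beta^2}{n^2}\le\frac14+\frac{n-1}{n^2},$$
which is still well below $1$. There remain denominators at primes dividing $d$; they turn out to be small and to occupy only $4n-4$ of the $n^2$ entries. The rest of the lecture makes this precise.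

## One ramified quadratic factor at each prime dividing $d$

We recall textbook facts. For a number field $F$ and a prime $P\mid p$ with invariants $e_P,f_P$, let $d_P$ be the exponent of the different, so the trace dual of $O_{F_P}$ is $P^{-d_P}$. Then $v_p(d_F)=\sum_{P\mid p}f_Pd_P$, and $d_P\ge e_P-1$ with equality iff $P$ is tame; so $d_P\ge e_P$ if $P$ is wild. If $P$ is tame, then $p^{-1}O_{F_P}=P^{-e_P}\not\subset P^{-d_P}$, so $\mathrm{tr}(O_{F_P})\not\subset p\mathbb Z_p$ and $\mathrm{tr}(O_{F_P})=\mathbb Z_p$. Finally $d_F=\det(\sigma_i(e_j))^2$ for an integral basis, so a Galois element acts on $\sqrt{d_F}$ by the sign of its permutation of the embeddings.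

For a prime $p$ write $O_{F,p}=O_F\otimes\mathbb Z_p$, $F_p=F\otimes\mathbb Q_p$; the symbol $^\vee$ denotes the trace dual, and $v$ is the valuation of $\overline{\mathbb Q}_p$ with $v(p)=1$. "Étale over $\mathbb Z_p$" means a finite product of rings of integers of unramified extensions of $\mathbb Q_p$.

**Lemma 1.** Let $F$ have degree $n\ge3$ and fundamental discriminant $d$, and let $p\mid d$. Then $O_{F,p}=R\times E$, with $R$ the ring of integers of a ramified quadratic extension of $\mathbb Q_p$ and $E\ne0$ étale over $\mathbb Z_p$ of rank $n-2$. In particular, if $d$ is even then $F$ is wildly ramified at $2$. Moreover $\mathrm{tr}(O_F)=\mathbb Z$.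

**Proof.** *Odd $p$.* Here $\sum f_Pd_P=1$. So exactly one $P$ is ramified, with $f_P=d_P=1$; from $1\le e_P-1\le d_P=1$ we get $e_P=2$.

*$p=2$.* The sum is $2$ or $3$. Every ramified $P$ has $d_P\ge2$: if tame, $e_P\ge3$ is odd and $d_P=e_P-1\ge2$; if wild, $d_P\ge e_P\ge2$. So exactly one $P$ is ramified, and $f_P=1$. Suppose $P$ is tame. Then all factors of $F_2$ are tame, so inertia at $2$ acts on $\mathrm{Hom}(F,\overline{\mathbb Q}_2)$ through its tame quotient, that is, through a group of odd order. Permutations of odd order are even, so inertia fixes $\sqrt d$ and $\mathbb Q_2(\sqrt d)/\mathbb Q_2$ is unramified. This contradicts that $d$ is an even fundamental discriminant. So $P$ is wild, $e_P$ is even and $e_P\le d_P\le3$, hence $e_P=2$.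

*Trace.* The rank of $E$ is $n-2\ge1$. So at every $p$, dividing $d$ or not, there is an unramified factor, on which the trace is onto $\mathbb Z_p$. The ideal $\mathrm{tr}(O_F)$ of $\mathbb Z$ is then all of $\mathbb Z$. $\square$

For example, the cubic field of discriminant $229$ has $x^3-4x-1\equiv(x+\frac38)^2(x-\frac34)\bmod229$: the double root $r$ satisfies $3r^2=4$ and $-\frac83r=1$, which are compatible since $3\cdot9-4\cdot64=-229$. For an even example, $x^3-x^2-4x+2$ is irreducible of discriminant $144+8+16+256-108=316$. The field discriminant is $316$ or $79$, and $79\equiv3\bmod4$ is excluded by Stickelberger's congruence. Modulo $2$ the polynomial is $x^2(x+1)$: one doubled factor, one simple.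

**Coordinates on $R$.** We have $R=\mathbb Z_p[\pi]$ with $\pi^2=\mu$, where $\mu\in p\mathbb Z_p^\times$, or $p=2$ and $\mu\equiv3\bmod4$. Indeed a quadratic extension of $\mathbb Q_p$ is $\mathbb Q_p(\sqrt\mu)$ with $v(\mu)\in\{0,1\}$. If $v(\mu)=1$ then $x^2-\mu$ is Eisenstein. If $\mu$ is a unit and the extension is ramified, then $p=2$ and $\mu\equiv3\bmod4$ (units $\equiv1\bmod4$ are squares or $5$ times squares, and $\mathbb Q_2(\sqrt5)$ is unramified); then $(x+1)^2-\mu=x^2+2x+(1-\mu)$ is Eisenstein, so $R=\mathbb Z_2[\pi-1]=\mathbb Z_2[\pi]$.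

Write $1_R=(1,0)\in R\times E$. From $\mathrm{tr}(1_R)=2$, $\mathrm{tr}(\pi)=0$, $\mathrm{tr}(\pi^2)=2\mu$, the dual basis of $(1_R,\pi)$ is
$$a=\tfrac12 1_R,\qquad b=\frac{\pi}{2\mu}=\frac1{2\pi},$$
so $R^\vee=(2\pi)^{-1}R$. The discriminant of $R$ is $4\mu$ and that of $E$ is a unit, so $v_p(d)=v_p(4\mu)$ and $v(2\pi)=v_p(d)/2$. For $p=2$: $v_2(d)=2$ if $\mu$ is odd and $v_2(d)=3$ if $\mu$ is even. For instance, for $R=\mathbb Z_3[\sqrt3]$ the dual basis is $\frac12,\frac1{2\sqrt3}$, and $v(2\sqrt 3)=\frac12$.

## Signature and discriminant read off from the lattice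

**Lemma 2.** In the situation of Theorem 2, $L$ is totally real of degree $n$. If $L$ is tame or $n\ge5$, then $d_L=d_K=d$. If $L$ is tame, then $d$ is odd.

**Proof.** **Step 1.** *We find the degree and signature.* The rank of $O_L^0$ is $n-1$, so $[L:\mathbb Q]=n$. The trace form makes $L=\mathbb Q\perp L^0$, with $\mathrm{tr}(1)=n>0$, and $L^0\otimes\mathbb R\cong K^0\otimes\mathbb R$ is positive definite because $K$ is totally real. A real place contributes signature $(1,0)$ to the trace form of $L$; a complex place contributes $z\mapsto2\,\mathrm{Re}(z^2)$, of signature $(1,1)$. So $L$ has no complex place.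

**Step 2.** *We compare discriminants.* Let $\mathrm{tr}(O_L)=t\mathbb Z$, $t\mid\mathrm{tr}(1)=n$. The kernel of $\mathrm{tr}:O_L\to t\mathbb Z$ is $O_L^0$, and $\mathbb Z\oplus O_L^0$ is the preimage of $n\mathbb Z$, so it has index $n/t$ in $O_L$. Since the sum is orthogonal, $n\,\mathrm{disc}(O_L^0)=(n/t)^2d_L$, that is $\mathrm{disc}(O_L^0)=nd_L/t^2$. For $K$ the corresponding $t$ is $1$ by Lemma 1, so $\mathrm{disc}(O_K^0)=nd_K$. The lattices are isometric, hence $d_L=t^2d_K$.

**Step 3.** *We show $t=1$ in the two cases.* If $L$ is tame, the trace is onto $\mathbb Z_p$ at every prime, so $t=1$ and $d_L=d$ is fundamental. By Lemma 1 applied to $L$, an even $d$ would make $L$ wild at $2$; so $d$ is odd.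

Now let $n\ge5$, and suppose $p\mid t$, $r=v_p(t)\ge1$. For all $P\mid p$ we have $\mathrm{tr}(O_{L_P})\subset p^r\mathbb Z_p$, so $p^{-r}O_{L_P}\subset P^{-d_P}$, that is $d_P\ge re_P$. Summing, $v_p(d_L)\ge r\sum e_Pf_P=rn$. With $v_p(d_L)=2r+v_p(d_K)$ this gives $(n-2)r\le v_p(d_K)\le3$, and even $\le 1$ if $p$ is odd. As $n-2\ge3$, we need $p=2$ and $n=5$, contradicting $p\mid t\mid n$. $\square$

**Standing assumptions from now on.** $n\ge3$; $K,L$ are totally real of degree $n$ with $d_K=d_L=d$ fundamental; $\varphi:O_K^0\to O_L^0$ is an isometry.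

## Galois groups generated by transpositions

**Lemma 3.** $\mathrm{Gal}(\widetilde K/\mathbb Q)=\mathrm{Sym}(I)$ and $\mathrm{Gal}(\widetilde L/\mathbb Q)=\mathrm{Sym}(J)$. If $K\not\cong L$, then $H$ is transitive on $I\times J$.

**Proof.** **Step 1.** *We identify the two Galois groups.* Embed $\overline{\mathbb Q}\subset\overline{\mathbb Q}_p$. For $p\mid d$, the embeddings of $K$ correspond to those of $K_p$, and by Lemma 1 two of them factor through the fraction field of $R$ and the others through unramified fields. Inertia fixes the latter and swaps the former, since the quadratic field is ramified. So an inertia group at $p$ acts on $I$ as the group generated by a transposition; the same holds on $J$, because $d_L=d$. For $p\nmid d$ inertia acts trivially on both. The subgroup generated by all inertia groups is normal, and its fixed field is unramified at all primes, hence equal to $\mathbb Q$ by Minkowski's theorem. So $\mathrm{Gal}(\widetilde K/\mathbb Q)$ is generated by transpositions of $I$, and it is transitive.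 The graph on $I$ whose edges are these transpositions is then connected, and the transpositions along a connected graph generate the full symmetric group. The same argument works for $L$.

**Step 2.** *We treat the case of a large compositum.* Let $N=\mathrm{Gal}(\Omega/\widetilde L)$. Restriction to $\widetilde K$ embeds $N$ in $\mathrm{Sym}(I)$, since $\Omega=\widetilde K\widetilde L$; the image is normal because $N$ is normal in $H$ and $H\to\mathrm{Sym}(I)$ is onto. If $N\ne1$, then $N$ is transitive on $I$: the orbits of a normal subgroup form a block system, and $\mathrm{Sym}(I)$ is primitive. Now $N$ fixes $J$ pointwise and $H$ is transitive on $J$. Given $(\sigma,\tau),(\sigma',\tau')$, first move $\tau$ to $\tau'$ by $h\in H$, then move $h\sigma$ to $\sigma'$ by an element of $N$. So $H$ is transitive on $I\times J$.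

**Step 3.** *We show that $N=1$ forces $K\cong L$.* If $N=1$, then $H\to\mathrm{Sym}(J)$ is bijective, $|H|=n!$, and so the surjection $H\to\mathrm{Sym}(I)$ is bijective too. Thus $H$ is the graph of an isomorphism $\alpha:\mathrm{Sym}(I)\to\mathrm{Sym}(J)$. Since $d\neq1$ there is a prime $p\mid d$ (as $d>0$ for totally real $K$). An inertia group at $p$ maps to a group $\{1,t\}$ in $\mathrm{Sym}(I)$ and $\{1,t'\}$ in $\mathrm{Sym}(J)$, with $t,t'$ transpositions, so $\alpha(t)=t'$. All transpositions are conjugate, so $\alpha$ sends transpositions to transpositions.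

Number $I$ as $1,\dots,n$. The transpositions $(1\,i)$, $i\ge2$, go to $n-1$ distinct, pairwise non-commuting transpositions that generate $\mathrm{Sym}(J)$. View them as edges on $J$; non-commuting means that any two meet. They share a common point. If not, take two of them, $\{x,y\}$ and $\{x,w\}$; some edge misses $x$ and meets both, so it is $\{y,w\}$; a further edge meeting all three sides of this triangle would contain two of $x,y,w$, so it is one of the three. Then $n-1=3$, but the three transpositions generate only a copy of $S_3\ne S_4$. (For $n=3$ there are only two edges, and they meet.)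

So $\alpha(1\,i)=(j_1\,j_i)$ with distinct $j_1,\dots,j_n$, and $\alpha$ is conjugation by the bijection $i\mapsto j_i$, since the two agree on generators. This bijection $I\to J$ is therefore $H$-equivariant. If $\sigma\mapsto\tau$, then $\sigma$ and $\tau$ have the same stabilizer in $H$, so $\sigma(K)=\tau(L)$ and $K\cong L$. $\square$

## Gluing at the primes dividing $n$ and denominators at the primes dividing $d$

Fix a prime $p$ and an embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_p$. "Integral" means $v\ge0$. If $p\mid d$, write $O_{K,p}=R\times E$, $O_{L,p}=R'\times E'$ as in Lemma 1 (primes denote the objects for $L$), and let $S\subset I$, $S'\subset J$ be the two-element sets of embeddings through $R$ and $R'$. Since $O_{K,p}^\vee=(2\pi)^{-1}R\times E$, for $x\in O_{K,p}^\vee$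
$$v(\sigma x)\ge0\ \text{ if }\sigma\notin S,\qquad v(\sigma x)\ge-\tfrac12v_p(d)\ \text{ if }\sigma\in S,\tag{5}$$
and likewise for $L$. If $p\nmid d$ then $O_{K,p}^\vee=O_{K,p}$. The number of pairs with $\sigma\in S$ or $\tau\in S'$ is $n^2-(n-2)^2=4n-4$.

Put $O_{K,p}^0=O_K^0\otimes\mathbb Z_p$ and let $D_K$ be its dual in $K_p^0$. Then
$$D_K=\{x-\mathrm{tr}(x)/n:\ x\in O_{K,p}^\vee\}.\tag{6}$$
Indeed $O_{K,p}/O_{K,p}^0$ is torsion-free, so every $\mathbb Z_p$-linear functional on $O_{K,p}^0$ extends to $O_{K,p}$ and has the form $g\mapsto\mathrm{tr}(xg)$ with $x\in O_{K,p}^\vee$; on trace-zero $g$ this equals $\mathrm{tr}((x-\mathrm{tr}(x)/n)g)$. Conversely the right side of (6) pairs integrally with $O^0_{K,p}$. Since $\varphi$ is an isometry of $O_{K,p}^0$ onto $O_{L,p}^0$, $\varphi(D_K)=D_L$.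

By Lemma 1 choose $x_0\in O_{K,p}$ with $\mathrm{tr}\,x_0=1$, and let $y_0=x_0-\frac1n\in D_K$. By (6) for $L$,
$$\varphi(y_0)=z-\frac{\mathrm{tr}(z)}n\quad\text{with } z\in O_{L,p}^\vee,\qquad \mathrm{tr}(z)\in\mathbb Z_p,\tag{7}$$
the last because $1\in O_{L,p}$. For $L=K$ and $\varphi=\pm\mathrm{id}$ we may take $z=\pm x_0$ and $\mathrm{tr}(z)=\pm1$, the value of $\beta$ found above.

**Lemma 4.** Suppose $\beta\equiv\mathrm{tr}(z)\bmod p^{v_p(n)}$ (no condition if $p\nmid n$). If $p\nmid d$, all $m_{\sigma\tau}$ are integral. If $p\mid d$, then $v(m_{\sigma\tau})\ge0$ when $\sigma\notin S$ and $\tau\notin S'$, and $v(m_{\sigma\tau})\ge-\frac12v_p(d)$ always.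

**Proof.** *We compute $\psi_\beta$ on a $\mathbb Z_p$-basis $(e_k)$ of $O_{K,p}$.* Write $e_k-\frac{\mathrm{tr}\,e_k}n=(e_k-\mathrm{tr}(e_k)x_0)+\mathrm{tr}(e_k)y_0$, where the first bracket lies in $O^0_{K,p}$. By (3) and (7),
$$\psi_\beta(e_k)=\varphi(e_k-\mathrm{tr}(e_k)x_0)+\mathrm{tr}(e_k)\Bigl(z+\frac{\beta-\mathrm{tr}\,z}n\Bigr)=o_k+\mathrm{tr}(e_k)z,\qquad o_k\in O_{L,p},$$
because $(\beta-\mathrm{tr}\,z)/n\in\mathbb Z_p$. Now $\sum_k\mathrm{tr}(e_k)e_k^*=1$, so (1) gives
$$m_{\sigma\tau}=\sum_k\sigma(e_k^*)\tau(o_k)+\tau(z),\qquad e_k^*\in O_{K,p}^\vee,\ z\in O_{L,p}^\vee,$$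
and (5) gives all claims. The two sources of denominators, $\sigma\in S$ and $\tau\in S'$, are added, not multiplied. $\square$

**Lemma 5.** If $p$ is odd, $p\mid d$ and $p\nmid n$, then all $m_{\sigma\tau}$ are integral, for every $\beta\in\mathbb Z$.

**Proof.** Changing $\beta$ changes entries by elements of $\frac1n\mathbb Z\subset\mathbb Z_p$, so take $\beta=1$. As $p\nmid n$, $O_{K,p}=\mathbb Z_p\oplus O_{K,p}^0$, so $\psi=\psi_1$ is an isometry of $O_{K,p}$ onto $O_{L,p}$, and $\psi(O_{K,p}^\vee)=O_{L,p}^\vee$. Use (1) with the basis $1_R,\pi,(\epsilon_l)$, where $(\epsilon_l)$ is a basis of $E$; the dual basis is $\frac12 1_R,\frac1{2\pi},(\epsilon_l^*)$ with $\epsilon_l^*\in E$. All terms are visibly integral except $\sigma(\frac1{2\pi})\tau(\psi(\pi))$. The first factor is $0$ or has $v=-\frac12$. For the second, $\pi=2\mu\cdot\frac1{2\pi}\in pO_{K,p}^\vee$, so $\psi(\pi)\in pO_{L,p}^\vee$ and $v(\tau\psi(\pi))\ge1-\frac12=\frac12$. $\square$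

## Degree eight: sixty-four conjugate entries

We prove Theorem 1. Let $n=8$. By Lemma 2, $L$ is totally real octic and $d_L=d_K=d$, so the standing assumptions hold. We use AM–GM in the form: if $N$ nonzero real numbers have product $q$, then the mean of their squares is at least $|q|^{2/N}$.

**Step 1.** *We choose $\beta$ and show that it is odd.* Take $z$ as in (7) at $p=2$, and $\beta\in\mathbb Z$ with $\beta\equiv\mathrm{tr}(z)\bmod8$, $|\beta|\le4$. The class of $y_0$ has order exactly $8$ in $D_K/O_{K,2}^0$, because $jy_0=jx_0-j/8$ lies in $O_{K,2}$ iff $8\mid j$. On the other side, $4O_{L,2}^\vee\subset O_{L,2}$: this is trivial for $d$ odd, and for $d$ even $4(2\pi')^{-1}=2/\pi'\in R'$ since $v(\pi')\le\frac12$. If $\mathrm{tr}(z)$ were even, then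
$$4\varphi(y_0)=4z-\tfrac12\mathrm{tr}(z)\in O_{L,2}\cap L_2^0=O_{L,2}^0,$$
so $4y_0\in O_{K,2}^0$, a contradiction. Hence $\beta\in\{\pm1,\pm3\}$, and by (4)
$$\sum_{\sigma,\tau}m_{\sigma\tau}^2=7+\beta^2\le16.\tag{8}$$

**Step 2.** *We collect denominators.* At odd $p$ all entries are integral: by Lemma 4 if $p\nmid d$, by Lemma 5 if $p\mid d$. At $2$, Lemma 4 applies by the choice of $\beta$. If $d$ is odd, the entries are integral. If $d$ is even, $v(m_{\sigma\tau})\ge-\frac32$, and $v(m_{\sigma\tau})\ge0$ except on the $4\cdot8-4=28$ pairs with $\sigma\in S$ or $\tau\in S'$.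

**Step 3.** *We prove $K\cong L$.* Suppose not. By Lemma 3 the $64$ entries are permuted transitively by $H$. They are not all $0$, so none is. Their product $q$ is $H$-invariant, so $q\in\mathbb Q^\times$; moreover $v_p(q)\ge0$ for odd $p$ and $v_2(q)\ge-28\cdot\frac32=-42$. So $2^{42}q$ is a nonzero integer and $|q|\ge2^{-42}$. By (8) and AM–GM,
$$\frac14=\frac{16}{64}\ \ge\ \frac1{64}\sum m_{\sigma\tau}^2\ \ge\ |q|^{2/64}\ \ge\ 2^{-84/64}>2^{-2},$$
a contradiction. (If $L$ is tame, as in the conjecture, then $d$ is odd by Lemma 2, $|q|\ge1$, and the contradiction is already $\frac14\ge1$.)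

The count of $28$ is essential to this estimate: with the bound $-\frac32$ on all $64$ entries we would get only $|q|^{2/64}\ge2^{-3}$, which does not contradict $\frac14\ge|q|^{2/64}$.

**Step 4.** *We determine the isometries.* Choose an isomorphism $\kappa:K\to L$ and replace $\varphi$ by $\kappa^{-1}\circ\varphi$; so assume $L=K$, $I=J$, $S=S'$. Steps 1 and 2 apply to the new $\varphi$. Now $H=\mathrm{Sym}(I)$ acts diagonally on $I\times I$, and the $56$ off-diagonal entries form one orbit. Suppose they are nonzero, and let $q'\in\mathbb Q^\times$ be their product. It is integral at odd $p$. Of the $28$ exceptional pairs, the two pairs $(\sigma,\sigma)$ with $\sigma\in S$ are diagonal, so $v_2(q')\ge-26\cdot\frac32=-39$ in the worst case. Then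
$$\frac27=\frac{16}{56}\ \ge\ |q'|^{2/56}\ \ge\ 2^{-78/56}>2^{-3/2},$$
whereas $(\frac27)^2=\frac4{49}<\frac18$: a contradiction. So all off-diagonal entries vanish. By (4) each diagonal entry equals its column sum $\beta$, and $8\beta^2=7+\beta^2$, so $\beta=\pm1$. By (2), $\psi_\beta=\beta\cdot\mathrm{id}$, so $\varphi=\pm\mathrm{id}$. For the original $\varphi$ this says $\varphi=\pm\kappa|_{O_K^0}$.

**Step 5.** *We prove uniqueness.* An automorphism $\gamma$ of $K$ acts on $I$ by $\sigma\mapsto\sigma\circ\gamma$, and this commutes with $\mathrm{Sym}(I)$. The centralizer of $\mathrm{Sym}(I)$ in itself is trivial, so $\sigma\circ\gamma=\sigma$ and $\gamma=1$. Hence there is only one isomorphism $\iota:K\to L$. The sign is unique, since $\iota=-\iota$ on $O_K^0$ would give $O_K^0=0$. This proves Theorem 1, and with it the conjecture. $\blacksquare$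

The oddness of $\beta$ matters in Step 4. Without it we would have to allow $\beta=\pm4$ and the mean $\frac{23}{56}\approx0.411$, which exceeds $2^{-78/56}\approx0.381$. In Step 3 the value $\frac{23}{64}\approx0.359$ would still lie below $2^{-84/64}\approx0.403$.

## Dyadic discriminant groups when $d$ is even

For Theorem 2 the bound of Lemma 4 at $p=2\mid d$ is not always good enough (it fails, for instance, for $n=6$), and for odd $n$ we need an analogue of Lemma 5 at $2$. This section supplies what is missing. Let $p=2\mid d$, $\pi^2=\mu$, $\pi'^2=\mu'$.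

**Comparing $\mu$ and $\mu'$.** Modulo squares of $2$-adic units, the discriminant of $O_{K,2}$ is $4\mu\,\mathrm{disc}(E)$. Here $\mathrm{disc}(E)$ is a unit and $\mathbb Q_2(\sqrt{\mathrm{disc}\,E})$ is unramified (inertia acts trivially on the embeddings of $E$), so $\mathrm{disc}(E)\in\{1,5\}$ modulo unit squares. The same holds for $L$. As $d_K=d_L$, $\mu'/\mu$ is $1$ or $5$ times the square of a unit; rescaling $\pi'$ by a unit of $\mathbb Z_2$ we get $\mu'/\mu\in\{1,5\}$. In particular $\mu$ and $\mu'$ have the same parity.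

For $\sigma\in S$, $\tau\in S'$ put $\theta=\tau(\pi')/\sigma(\pi)$. Then $\theta^2\in\{1,5\}$, so $\theta$ is a unit and $\frac{1\pm\theta}2$ is integral. Hence
$$\tfrac12(1\pm\theta^{-1})=\pm\theta^{-1}\cdot\tfrac{1\pm\theta}2\ \text{ is integral.}$$
If $\mu$ is odd, then $1/\mu'=1+2c$ with $c\in\mathbb Z_2$, and
$$\tfrac12\sigma(\pi)+\frac{\tau(\pi')}{2\mu'}=\sigma(\pi)\,\frac{1+\theta/\mu'}2=\sigma(\pi)\Bigl(\frac{1+\theta}2+c\,\theta\Bigr)\ \text{ is integral.}$$
Recall $a=\frac12 1_R$, $b=\frac1{2\pi}$, and extend $a',b'$ by $0$ on $E'$. Since $\sigma(1_R)=\sigma(\pi)=0$ for $\sigma\notin S$ and $\tau(a')=\tau(b')=0$ for $\tau\notin S'$, we have shown that the following are integral for all $\sigma,\tau$: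
$$\sigma(1_R)\tau(a')\pm\sigma(\pi)\tau(b')\quad\text{and, for }\mu\text{ odd,}\quad\sigma(1_R)\tau(b')+\sigma(\pi)\tau(a').\tag{9}$$

**Lemma 6.** If $d$ is even and $n$ is odd, all $m_{\sigma\tau}$ are integral at $2$, for every $\beta\in\mathbb Z$.

**Proof.** **Step 1.** *We reduce to the discriminant group.* As $n$ is odd, changing $\beta$ changes entries by $2$-integral numbers, so let $\beta=1$. As in Lemma 5, $\psi=\psi_1$ is an isometry $O_{K,2}\to O_{L,2}$ and $O_{K,2}^\vee\to O_{L,2}^\vee$. Use $m_{\sigma\tau}=\sum\sigma(e_k)\tau(\psi(e_k^*))$ with the basis $1_R,\pi,\epsilon_l$ and dual basis $a,b,\epsilon_l^*$. As $\psi(\epsilon_l^*)\in O_{L,2}$, modulo integral terms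
$$m_{\sigma\tau}\equiv\sigma(1_R)\tau(\psi(a))+\sigma(\pi)\tau(\psi(b)),\tag{10}$$
and here $\psi(a),\psi(b)$ matter only modulo $O_{L,2}$. The map $\psi$ induces an isomorphism $O_{K,2}^\vee/O_{K,2}=\langle a\rangle\oplus\langle b\rangle\to O_{L,2}^\vee/O_{L,2}=\langle a'\rangle\oplus\langle b'\rangle$ preserving $\mathrm{tr}(xy)\bmod1$. We have $\mathrm{tr}(a^2)=\frac12$, $\mathrm{tr}(ab)=0$, $\mathrm{tr}(b^2)=\frac1{2\mu}$; the order of $a$ is $2$, and that of $b=\pi/(2\mu)$ is $2$ for $\mu$ odd and $4$ for $\mu$ even.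

**Step 2.** *We find $\psi(a),\psi(b)$ for $\mu$ odd.* Then $\frac1{2\mu}\equiv\frac12\bmod 1$, so $a$ and $b$ have norm $\frac12$ and $a+b$ has norm $0$. Exactly $a,b$ have norm $\frac12$, and the same holds for $a',b'$. So $\{\psi(a),\psi(b)\}\equiv\{a',b'\}$.

**Step 3.** *We do the same for $\mu=2\mu_1$.* Now $b$ has norm $\frac1{4\mu_1}\equiv\frac1{4\mu_1'}\bmod1$, as $\mu_1'/\mu_1\in\{1,5\}$ is $\equiv1\bmod4$. Since $\psi(b)$ has order $4$, $\psi(b)\equiv\pm b'+wa'$ with $w\in\{0,1\}$, of norm $\frac1{4\mu_1'}+\frac w2$. So $w=0$. Next, $\psi(a)$ has order $2$, so it is one of $a',2b',a'+2b'$, and it is orthogonal to $\psi(b)\equiv\pm b'$. Since $\mathrm{tr}(2b'\cdot b')=\frac1{2\mu_1'}\notin\mathbb Z_2$ and $\mathrm{tr}(a'b')=0$, $\psi(a)\equiv a'$.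

In all cases (10) is one of the expressions in (9), hence integral. $\square$

**Lemma 7.** Let $d$ be even and $n\equiv2\bmod4$. Then one of the following holds at $p=2$:

- (I) for every odd $\beta$ all $m_{\sigma\tau}$ are integral;
- (II) for every even $\beta$: $v(m_{\sigma\tau})\ge-1$ always, and $v(m_{\sigma\tau})\ge0$ if $\sigma\notin S$, $\tau\notin S'$.

**Proof.** **Step 1.** *We describe the group $D_K/O_{K,2}^0$.* Choose $x_0\in E$ with trace $1$, and put
$$y=x_0-\tfrac1n,\qquad h=a-x_0 .$$
Then $y,h,b\in D_K$ by (6), since $\mathrm{tr}(x_0)=\mathrm{tr}(a)=1$ and $\mathrm{tr}(h)=\mathrm{tr}(b)=0$. By (6) and $O_{K,2}^\vee=O_{K,2}+\mathbb Z_2a+\mathbb Z_2b$, the group $D_K$ is spanned by the projections $o-\frac{\mathrm{tr}\,o}n=(o-\mathrm{tr}(o)x_0)+\mathrm{tr}(o)y$ for $o\in O_{K,2}$, $a-\frac1n=h+y$, and $b$. So $D_K=O_{K,2}^0+\mathbb Z_2y+\mathbb Z_2h+\mathbb Z_2b$. Modulo $O_{K,2}^0$, the orders of $y,h,b$ divide $2,\,2,\,2^{v_2(d)-1}$: indeed $2y=2x_0-\frac2n$ with $\frac2n\in\mathbb Z_2$, $2h=1_R-2x_0$, and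 $2\mu b=\pi$ with $v_2(2\mu)=v_2(d)-1$. But $|D_K/O_{K,2}^0|=2^{v_2(nd)}=2^{1+v_2(d)}$, by $\mathrm{disc}(O_K^0)=nd$. So
$$D_K/O_{K,2}^0=\langle y\rangle\oplus\langle h\rangle\oplus\langle b\rangle\quad\text{with exactly these orders.}$$

**Step 2.** *We introduce a finer norm, modulo $2$.* On $O_{K,2}$ we have $\mathrm{tr}(x^2)\equiv(\mathrm{tr}\,x)^2\bmod2$, since the difference is twice the second elementary symmetric function of the conjugates. So $\mathrm{tr}(g^2)$ is even for $g\in O_{K,2}^0$, and $\mathrm{tr}((x+g)^2)=\mathrm{tr}(x^2)+2\mathrm{tr}(xg)+\mathrm{tr}(g^2)$ shows that $Q(x)=\mathrm{tr}(x^2)\bmod2$ is well defined on $D_K/O_{K,2}^0$. The isometry $\varphi$ preserves it. As $\mathrm{tr}(x_0^2)\equiv1\bmod2$ and $ax_0=bx_0=0$,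
$$Q(y)=\mathrm{tr}(x_0^2)-\tfrac1n\equiv1-\tfrac1n,\qquad Q(h)=\tfrac12+\mathrm{tr}(x_0^2)\equiv\tfrac32,\qquad Q(b)=\tfrac1{2\mu},$$
and $\mathrm{tr}(yh)=-\mathrm{tr}(x_0^2)\in\mathbb Z_2$, $\mathrm{tr}(yb)=\mathrm{tr}(hb)=0$, so $y,h,b$ are pairwise orthogonal modulo $1$. If $\mu\equiv3\bmod4$, then $1/\mu\equiv3\bmod4$ and $Q(b)=\frac32$. If $\mu=2\mu_1$, then $Q(2b)=\frac1{\mu_1}\equiv1\bmod 2$. The same holds for $L$, with $x_0',y',h',b'$.

**Step 3.** *We derive a formula for $m_{\sigma\tau}$ modulo integral terms.* Let $(g_k)$ be a basis of $O_{K,2}^0$ with dual basis $(g_k^*)$ of $D_K$. The basis $1,g_k$ of $K_2$ has dual basis $\frac1n,g_k^*$, so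
$$m_{\sigma\tau}=\frac\beta n+\sum_k\sigma(g_k)\,\tau(\varphi(g_k^*)).$$
Identify $O_{K,2}^0\otimes D_L=\mathrm{Hom}(D_K,D_L)$ by letting $g\otimes\delta$ act as $x\mapsto\mathrm{tr}(gx)\delta$; then $\sum g_k\otimes\varphi(g_k^*)$ corresponds to $\varphi$. Put
$$f_y=-ny=1-nx_0,\qquad f_h=2h=1_R-2x_0,\qquad f_b=2\mu b=\pi,$$
all in $O_{K,2}^0$, and $T'(x)=\mathrm{tr}(f_yx)\varphi(y)+\mathrm{tr}(f_hx)\varphi(h)+\mathrm{tr}(f_bx)\varphi(b)$. We claim that $\varphi-T'$ maps $D_K$ into $O_{L,2}^0$. It suffices to check the generators of $D_K$.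

- For $x\in O_{K,2}^0$: $\varphi(x)\in O^0_{L,2}$, and the three coefficients are divisible by $2$, $2$, $2\mu$ (as $y,h,b\in D_K$), which kill $\varphi(y),\varphi(h),\varphi(b)$ modulo $O_{L,2}^0$.
- For $x=y$: $\mathrm{tr}(f_yy)=-n\,\mathrm{tr}(y^2)=1-n\,\mathrm{tr}(x_0^2)$ is odd, $\mathrm{tr}(f_hy)=2\mathrm{tr}(hy)$ is even, $\mathrm{tr}(f_by)=0$. So $T'(y)\equiv\varphi(y)$.
- For $x=h$: $\mathrm{tr}(f_yh)=-n\,\mathrm{tr}(yh)$ is even, $\mathrm{tr}(f_hh)=1+2\mathrm{tr}(x_0^2)$ is odd, $\mathrm{tr}(f_bh)=0$. So $T'(h)\equiv\varphi(h)$.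
- For $x=b$: $\mathrm{tr}(f_yb)=\mathrm{tr}(f_hb)=0$ and $\mathrm{tr}(f_bb)=2\mu\cdot\frac1{2\mu}=1$. So $T'(b)=\varphi(b)$.

Hence the tensors of $\varphi$ and $T'$ differ by an element of $\mathrm{Hom}(D_K,O_{L,2}^0)=O_{K,2}^0\otimes O_{L,2}^0$, on which $\sigma\otimes\tau$ takes integral values. So modulo integral terms $m_{\sigma\tau}\equiv\frac\beta n+\sigma(f_y)\tau(\varphi(y))+\sigma(f_h)\tau(\varphi(h))+\sigma(\pi)\tau(\varphi(b))$. Finally $n\varphi(y),2\varphi(h)\in O_{L,2}^0$, so the multiples of $n x_0$ and $2x_0$ inside $f_y,f_h$ contribute integral terms, and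
$$m_{\sigma\tau}\equiv\Bigl[\tau(\varphi(y))+\frac\beta n\Bigr]+\sigma(1_R)\,\tau(\varphi(h))+\sigma(\pi)\,\tau(\varphi(b)).\tag{11}$$

**Step 4.** *We split into two types according to $\varphi(y)$.* Let $b'_*=b'$ if $\mu$ is odd and $b'_*=2b'$ if $\mu$ is even; this is the element of order $2$ in $\langle b'\rangle$. As $2\varphi(y)\equiv0$, there are $u,w,w'\in\{0,1\}$ with
$$\varphi(y)\equiv uy'+wh'+w'b'_*\bmod O_{L,2}^0.$$
We show that $u=1$ leads to (I) and $u=0$ to (II).

**Step 5.** *Type $u=1$.* Comparing $Q(\varphi(y))=Q(y)=1-\frac1n=Q(y')$, and noting that the cross terms are twice elements of $\mathbb Z_2$, we get $\frac32w+w'Q(b'_*)\equiv0\bmod2$ with $Q(b'_*)=\frac32$ or $1$. The values for $(w,w')=(1,0),(0,1),(1,1)$ are $\frac32$; $\frac32$ or $1$; $3\equiv1$ or $\frac52\equiv\frac12$. None is $0$ modulo $2$, so $w=w'=0$ and $\varphi(y)\equiv y'$.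

Let $\beta$ be odd. The bracket in (11) is, modulo integral terms, $\tau(x_0')+\frac{\beta-1}n$, which is integral because $\beta-1$ is even and $n/2$ is odd. Next, $\mathrm{tr}(y^2)=\mathrm{tr}(x_0^2)-\frac1n\notin\mathbb Z_2$, so the orthogonal complement of $y$ modulo $1$ is $\langle h\rangle\oplus\langle b\rangle$; so $\varphi$ maps $\langle h,b\rangle$ onto $\langle h',b'\rangle$. If $\mu$ is odd, the values of $Q$ at $0,h,b,h+b$ are $0,\frac32,\frac32,3\equiv1$, so $\{\varphi(h),\varphi(b)\}\equiv\{h',b'\}$. If $\mu$ is even, the norms modulo $1$ are $\mathrm{tr}(h^2)\equiv\frac12$, $\mathrm{tr}(hb)=0$, $\mathrm{tr}(b^2)=\frac1{4\mu_1}$, exactly as in Step 3 of Lemma 6 with $h$ in place of $a$; so $\varphi(b)\equiv\pm b'$ and $\varphi(h)\equiv h'$. As $\tau(h')=\tau(a')-\tau(x_0')$ and $\tau(a')$ differ by an integral element, the last two terms of (11) are, modulo integral terms, one of the expressions in (9). So $m_{\sigma\tau}$ is integral, and (I) holds.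

**Step 6.** *Type $u=0$.* Let $\beta$ be even, so $\frac\beta n\in\mathbb Z_2$. Now $\varphi(y)\equiv wh'+w'b'_*$. For $\tau\notin S'$, $\tau(h')=-\tau(x_0')$ and $\tau(b'_*)=0$, so the bracket in (11) is integral. For $\tau\in S'$, $\tau(h')=\frac12$, and $v(\tau(b'_*))=-1$ ($\mu$ odd) or $-\frac12$ ($\mu$ even, $2b'=1/\pi'$); so the bracket has $v\ge-1$. The other two terms of (11) vanish for $\sigma\notin S$. Let $\sigma\in S$. Since $2\varphi(h)\in O_{L,2}$, the second term has $v\ge-1$. If $\mu$ is odd, $2\varphi(b)\in O_{L,2}$ and the third term has $v\ge-1$. If $\mu$ is even, $\varphi(b)$ is modulo $O_{L,2}^0$ a combination of $y',h'$ (whose values have $v\ge-1$) and $b'$ (values with $v\ge-\frac32$), while $v(\sigma(\pi))=\frac12$; so again the third term has $v\ge-1$. This is (II). $\square$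

## All degrees: denominators against the mean square

**Proof of Theorem 2(a),(b).** **Step 1.** *We choose $\beta$.* By Lemma 2 the standing assumptions hold, and if $d$ is even then $L$ is not tame, so $n\ge5$. By the Chinese remainder theorem choose $\beta$ with $|\beta|\le n/2$ in a class modulo $n$ such that for each $p\mid n$ the congruence of Lemma 4 holds, except that for $n\in\{6,10\}$, $d$ even and $p=2$ we impose instead the parity required by whichever alternative of Lemma 7 holds (odd in (I), even in (II)); here $v_2(n)=1$, so this too is a condition modulo $2^{v_2(n)}$.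

**Step 2.** *We turn the lemmas into one inequality.* Suppose $K\not\cong L$. By Lemma 3 all $n^2$ entries are conjugate; not all vanish, so none does, and their product $q$ is in $\mathbb Q^\times$. For $p\nmid d$ the entries are integral (Lemma 4). For $p\mid d$, $p\nmid n$ they are integral (Lemma 5 for odd $p$, Lemma 6 for $p=2$). For $p\mid\gcd(n,d)$, Lemma 4 gives $v_p(q)\ge-(4n-4)\cdot\frac12v_p(d)=-2(n-1)v_p(d)$. So $|q|\ge G^{-2(n-1)}$, and by (4) and AM–GM
$$A:=\frac{n-1+\beta^2}{n^2}\ \ge\ G^{-4(n-1)/n^2},\qquad G=\prod_{p\mid\gcd(n,d)}p^{v_p(d)},\tag{12}$$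
except that for $n\in\{6,10\}$ and $d$ even the $2$-part of $G$ is replaced by $1$ in type (I), and by $4$, with $\beta$ even, in type (II) (there $v_2(q)\ge-(4n-4)=-2(n-1)\cdot2$). We contradict (12) in all cases, using
$$A\le\frac14+\frac{n-1}{n^2},\tag{13}$$
whose right side decreases for $n\ge2$.

**Step 3.** *We treat odd $G$.* Then $G$ divides the radical of the odd part of $n$, so $G\le n$.

- $n=3$: $|\beta|\le1$, $A\le\frac13<3^{-8/9}\le G^{-8/9}$.
- $n=4,8$: $G=1$, while $A\le\frac7{16}$ or $\frac{23}{64}$.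
- $n=5$: $|\beta|\le2$, $A\le\frac8{25}$. We have $\frac8{25}<5^{-16/25}$, i.e. $2^{75}<5^{34}$, since $2^{75}=32\cdot128^{10}=32\cdot(1.024)^{10}\cdot5^{30}<64\cdot5^{30}<5^{34}$.
- $n=6$: $G\le3$, $|\beta|\le3$, $A\le\frac{14}{36}=\frac7{18}<3^{-2/3}<3^{-5/9}$; the middle step is $9<(\frac{18}7)^3=\frac{5832}{343}$.
- $n=7$: $|\beta|\le3$, $A\le\frac{15}{49}<7^{-1/2}<7^{-24/49}$, since $7\cdot225<49^2$.
- $n\ge9$: by (13) $A\le\frac14+\frac8{81}<0.35$. Since $\frac{4(n-1)}{n^2}<\frac4n$ and $(\ln n)/n$ decreases for $n\ge3$, $G^{-4(n-1)/n^2}\ge n^{-4/n}\ge9^{-4/9}=\frac13\cdot3^{1/9}>0.35$, because $1.05^9<3$.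

**Step 4.** *We treat even $G$.* Then $n$ and $d$ are even and $n\ge6$.

- $n=6$, type (II) (type (I) is in Step 3): $\beta\in\{0,\pm2\}$, $A\le\frac9{36}=\frac14$, $G\le4\cdot3=12$, and $12^{-5/9}>\frac14$ since $12^5=248832<262144=4^9$.
- $n=8$: Theorem 1.
- $n=10$, type (II): $\beta$ is even, $|\beta|\le4$, $A\le\frac{25}{100}=\frac14$, $G\le4\cdot5=20$, and $20^{-9/25}>\frac14$ since $20^9<10^{12}<2^{50}=4^{25}$.
- $n=12$: $|\beta|\le6$, $G\le8\cdot3=24$, $A\le\frac{47}{144}<\frac13<24^{-1/3}<24^{-11/36}$.
- $n=14$: $|\beta|\le7$, $G\le8\cdot7=56<2^6$, $A\le\frac{62}{196}<\frac1{3.1}$, while $56^{-13/49}>2^{-78/49}>2^{-8/5}>\frac1{3.1}$, since $3.1^5>286>2^8$.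
- $n\ge16$: the odd part of $n$ is at most $n/2$, so $G\le8\cdot\frac n2=4n$. As $\ln(4n)/n$ decreases, $G^{-4(n-1)/n^2}\ge(4n)^{-4/n}\ge64^{-1/4}=2^{-3/2}>0.35$, while $A\le\frac14+\frac{15}{256}<0.31$.

For $n=10$ in type (I), $G$ is odd and the case $n\ge9$ of Step 3 applies. So (12) is impossible and $K\cong L$. $\blacksquare$

**Proof of Theorem 2(c).** *We run Step 4 of Theorem 1 without any denominators.* By (a),(b) there is an isomorphism $K\cong L$, and composing $\varphi$ with its inverse we may assume $L=K$, $I=J$. Choose $\beta$ with $|\beta|\le n/2$ satisfying the congruence of Lemma 4 for every $p\mid n$. As $\gcd(n,d)=1$, each prime $p$ either does not divide $d$, and Lemma 4 applies, or divides $d$ and not $n$, and Lemma 5 or Lemma 6 applies. So all $m_{\sigma\tau}$ are algebraic integers. The group $H=\mathrm{Sym}(I)$ acts transitively on the $n(n-1)$ off-diagonal entries. The sum of their squares is at most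
$$n-1+\frac{n^2}4<n(n-1),\qquad\text{because}\qquad n(n-1)-(n-1)-\frac{n^2}4=\frac{(3n-2)(n-2)}4>0 .$$
If these entries were nonzero, their product would be a nonzero rational integer, and AM–GM would make the mean of their squares at least $1$, a contradiction. So they vanish. By (4) every diagonal entry equals $\beta$ and $n\beta^2=n-1+\beta^2$, so $\beta=\pm1$. By (2), $\psi_\beta=\beta\cdot\mathrm{id}$ and $\varphi=\pm\mathrm{id}$. For the original $\varphi$ this is $\varphi=\pm\iota|_{O_K^0}$ with $\iota:K\to L$ the chosen isomorphism. $\blacksquare$
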